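\title{Almost every Turing degree is a minimal cover}

\begin{abstract}
A Turing degree is a minimal cover if it lies strictly above some degree with no degree in between. We show that the reals whose degree is a minimal cover form a set of Lebesgue measure one. More precisely, we construct a total computable map $\Phi$ on Cantor space such that almost every real $X$ is a minimal cover of $\Phi(X)$. The real $\Phi(X)$ names a shrinking sequence of clopen cells around $X$, each carrying a finite tree of subsets. The cells are refined so that, for almost every $X$, each Turing functional that is total at $X$ either splits the tree along $X$ or takes a value that $\Phi(X)$ finds by a majority vote; a martingale estimate shows that the votes are eventually right. We also show that every weakly 3-random real has minimal cover degree while some 1-random real does not, that the theorem relativizes, and that almost every real is the top of an infinite descending chain of minimal covers.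
\end{abstract}

\section{Introduction}\label{sec:intro}

We identify a real with its binary expansion, a point of Cantor space $2^\omega$, and we let $\mu$ be the uniform (Lebesgue) measure on $2^\omega$, under which the bits of a real are independent fair coin tosses. We write $Y\le_TX$ if some program computes $Y$ with oracle $X$, $Y\equiv_TX$ if $Y\le_TX$ and $X\le_TY$, and $Y<_TX$ if $Y\le_TX$ but $X\not\le_TY$. The classes of $\equiv_T$ are the Turing degrees, and $\deg_T(X)$ is the degree of $X$. The join $X\oplus Y$ has the bits of $X$ in the even positions and those of $Y$ in the odd positions; its degree is the least upper bound of the degrees of $X$ and $Y$.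

A degree $\mathbf a$ is a \emph{minimal cover of} a degree $\mathbf b$ if $\mathbf b<\mathbf a$ and there is no degree $\mathbf c$ with $\mathbf b<\mathbf c<\mathbf a$. A degree is a \emph{minimal cover} if it is a minimal cover of some degree. Thus $\mathbf a$ is a minimal cover when its information can be reached from below in one indivisible step. The set of reals whose degree is a minimal cover is Borel, since it is defined by quantifying over programs and natural numbers, and it is closed under finite changes of the bits. By Kolmogorov's 0--1 law its measure is $0$ or $1$. The question, posed in \cite{BDL}, is which: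
\[
\mu\{X\in2^\omega:\deg_T(X)\text{ is a minimal cover}\}=\ ?
\]

The first computations suggest the answer $0$, because a sequence of coin tosses can be cut into independent halves.

\begin{proposition}\label{prop:fixed}
Let $B$ be a real. For almost every $X=X_0\oplus X_1$ we have $B<_TX_0\oplus B<_TX\oplus B$.
\end{proposition}

\begin{proof}
A real $Z$ computes only countably many reals, so $\{Y:Y\le_TZ\}$ is null. The map $X\mapsto(X_0,X_1)$ carries $\mu$ to $\mu\times\mu$. By Fubini's theorem, almost every $X$ satisfies $X_0\not\le_TB$ and $X_1\not\le_TX_0\oplus B$, and these give the two strict inequalities.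
\end{proof}

If $B\le_TX$ then $X\oplus B\equiv_TX$, so for each fixed degree $\mathbf b$ the minimal covers of $\mathbf b$ form a null class. Letting the base depend on $X$ in the obvious way does not help: $X_1$ is independent of $X_0$, so the proposition, applied to $X_1$ over the base $X_0$, puts a degree strictly between $X_0$ and $X$ for almost every $X$. A base that leaves an independent sequence of coin tosses undetermined also leaves half of that sequence as an intermediate step. The proposition says nothing, however, about a union over uncountably many bases, nor about a base that is entangled with $X$ in a less symmetric way. The measure is in fact $1$.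

\begin{theorem}\label{thm:main}
There is a total computable map $\Phi:2^\omega\to2^\omega$ such that for $\mu$-almost every $X$ we have $\Phi(X)<_TX$, and every $Y$ with $\Phi(X)\le_TY\le_TX$ satisfies $Y\equiv_T\Phi(X)$ or $Y\equiv_TX$. Hence
\[
\mu\{X:\deg_T(X)\text{ is a minimal cover}\}=1 .
\]
\end{theorem}

The construction gives three supplements; the randomness notions are recalled in Section~\ref{sec:supp}.

\begin{theorem}\label{thm:supp}
\begin{enumerate}
\item[(1)] Every weakly 3-random real (a real in no null $\Pi^0_3$ class), in particular every 3-random real, has minimal cover degree. There is a 1-random real whose degree is not a minimal cover.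
\item[(2)] For every real $Z$ there is a total $Z$-computable map $\Phi^Z$ such that for almost all $X$, the degree of $X\oplus Z$ is a minimal cover of the degree of $\Phi^Z(X)\oplus Z$.
\item[(3)] There is a $\mu$-preserving map $\theta$, defined almost everywhere, such that for almost all $X$ we have $X>_T\theta(X)>_T\theta^2(X)>_T\cdots$, the degree of each term being a minimal cover of the degree of the next.
\end{enumerate}
\end{theorem}

We do not settle whether some randomness notion strictly between 1-randomness and weak 3-randomness already suffices in part (1).

The real $B=\Phi(X)$ names a decreasing sequence of clopen \emph{cells} containing $X$. Their intersection is the fiber $\Phi^{-1}(B)$, which carries the conditional measure $\mu_B$. Each cell comes with a finite tree of subsets, and these trees converge to an infinite tree whose paths record what $B$ does not know about $X$. Fix a Turing functional $\Psi_e$ that is total at $X$. Either $\Psi_e(X)$ is an atom of the distribution of $\Psi_e$ under $\mu_B$, or it is not. In the non-atomic case the construction makes the tree split along $X$ in a way that $\Psi_e$ sees, so that $\Psi_e(X)\oplus B$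 recovers $X$ (Section~\ref{sec:nonatomic}). In the atomic case $B$ computes $\Psi_e(X)$ (Section~\ref{sec:atomic}). Section~\ref{sec:small} shows the splitting mechanism on strings of length three; Sections~\ref{sec:construction}--\ref{sec:fibers} build the cells, count the refinements and describe the fibers.

\section{Functionals, the dichotomy, and three facts from probability}\label{sec:prelim}

\subsection*{Strings and functionals}
For binary strings and reals, $\subseteq$ means ``is an initial segment of''; two strings are \emph{compatible} if one is an initial segment of the other. We write $|\sigma|$ for the length of $\sigma$, $2^m$ for the set of strings of length $m$, $X{\upharpoonright}\ell$ for the first $\ell$ bits of $X$, and $[\sigma]=\{X:\sigma\subseteq X\}$ for the cylinder of $\sigma$, which has measure $2^{-|\sigma|}$. The clopen sets are the finite unions of cylinders. A map $\Phi:2^\omega\to2^\omega$ is \emph{total computable} if one oracle program computes $\Phi(X)$ from $X$ for every $X$. For a measure $\nu$ we put $\nu(A\mid C)=\nu(A\cap C)/\nu(C)$.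

Let $(\Psi_e)_{e\in\omega}$ list the $\{0,1\}$-valued Turing functionals. For a string $\sigma$, let $\Psi_e(\sigma)$ be the longest string $w$ with $|w|\le|\sigma|$ such that for all $x<|w|$ the computation $\Psi_e^\sigma(x)$ halts in at most $|\sigma|$ steps, queries only numbers below $|\sigma|$, and outputs $w(x)$. The map $(e,\sigma)\mapsto\Psi_e(\sigma)$ is computable, and it is monotone: $\sigma\subseteq\sigma'$ implies $\Psi_e(\sigma)\subseteq\Psi_e(\sigma')$. Put $\Psi_e(X)=\bigcup_\ell\Psi_e(X{\upharpoonright}\ell)$. This is a string or a real; in the second case $\Psi_e(X)$ is \emph{total}. The reals computable from $X$ are exactly the total $\Psi_e(X)$. Let $D_e=\{X:\Psi_e(X)\text{ is total}\}$ and, for a string $v$,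
\[
U^{\ell}_{e,v}=\{X:v\subseteq\Psi_e(X{\upharpoonright}\ell)\},\qquad U_{e,v}=\bigcup_\ell U^\ell_{e,v}=\{X:v\subseteq\Psi_e(X)\}.
\]
The set $U^\ell_{e,v}$ is a union of cylinders of length $\ell$ and increases with $\ell$. If $v\subseteq v'$ then $U^\ell_{e,v}\supseteq U^\ell_{e,v'}$. For each $m$ the sets $U_{e,v}$, $v\in2^m$, are pairwise disjoint and cover $D_e$. For a real $y$ we abbreviate $\{X:\Psi_e(X)=y\}=\bigcap_mU_{e,y\upharpoonright m}$ by $\{\Psi_e=y\}$.

\subsection*{The dichotomy}
A statement about the interval between $\Phi(X)$ and $X$ can be turned into one requirement for each functional.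

\begin{lemma}\label{lem:W}
Let $\Phi$ be total computable, and let $W$ be the set of $X$ such that $X\not\le_T\Phi(X)$ and, for every $e$ with $\Psi_e(X)$ total,
\begin{equation}\label{eq:dich}
\Psi_e(X)\le_T\Phi(X)\qquad\text{or}\qquad X\le_T\Psi_e(X)\oplus\Phi(X).
\end{equation}
Then $W$ is Borel, and $X\in W$ if and only if $\deg_T(X)$ is a minimal cover of $\deg_T(\Phi(X))$.
\end{lemma}

\begin{proof}
The set $W$ is defined from computable relations by quantifiers over natural numbers, so it is Borel. Let $B=\Phi(X)$; then $B\le_TX$. If $X\in W$, then $B<_TX$, and each $Y$ with $B\le_TY\le_TX$ has the form $\Psi_e(X)$, so $Y\le_TB$ or $X\le_TY\oplus B\equiv_TY$. Conversely, let $\deg_T(X)$ be a minimal cover of $\deg_T(B)$ and let $Y=\Psi_e(X)$ be total. Then $B\le_TY\oplus B\le_TX$, so $Y\oplus B$ is equivalent to $B$ or to $X$, which is \eqref{eq:dich}.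
\end{proof}

So Theorem~\ref{thm:main} asks for a total computable $\Phi$ with $\mu(W)=1$.

\subsection*{Probability}
We use three textbook facts, besides the Borel--Cantelli lemma.

\begin{enumerate}
\item[(P1)] \emph{Regular conditional probabilities.} Let $\Phi:2^\omega\to2^\omega$ be Borel and $\beta=\Phi_*\mu$, that is, $\beta(E)=\mu(\Phi^{-1}(E))$. There are Borel probability measures $\mu_B$ $(B\in2^\omega)$ such that $B\mapsto\mu_B(A)$ is Borel and $\mu(A\cap\Phi^{-1}(E))=\int_E\mu_B(A)\,d\beta(B)$ for all Borel $A,E$; moreover $\mu_B(\Phi^{-1}(B))=1$ for $\beta$-almost every $B$. The function $X\mapsto\mu_{\Phi(X)}(A)$ is the conditional expectation of $1_A$ given the $\sigma$-algebra $\sigma(\Phi)$ generated by $\Phi$.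
\item[(P2)] \emph{L\'evy's theorem.} Let $\nu$ be a probability measure, let $(\mathcal Q_s)$ be finite partitions, each refining the one before, into sets of positive measure, let $Q_s(X)$ be the member of $\mathcal Q_s$ containing $X$, and let $\mathcal G$ be the $\sigma$-algebra generated by all $\mathcal Q_s$. For each measurable $A$, $\nu(A\mid Q_s(X))$ converges almost surely to the conditional expectation of $1_A$ given $\mathcal G$.
\item[(P3)] \emph{Doob's $L^2$ maximal inequality.} Let $(\mathcal F_u)$ be increasing $\sigma$-algebras and let $\Delta_u$ be bounded and $\mathcal F_{u+1}$-measurable with $\mathbb E[\Delta_u\mid\mathcal F_u]=0$. For $a>0$, the probability that $\bigl|\sum_{u<s}\Delta_u\bigr|\ge a$ for some $s$ is at most $a^{-2}\,\mathbb E\sum_u\Delta_u^2$.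
\end{enumerate}

\section{Splitting pairs on three bits}\label{sec:small}

The second alternative of \eqref{eq:dich} asks that whatever $B$ leaves open about $X$ be visible in $\Psi_e(X)$. For the two functionals $X\mapsto X_0$ and $X\mapsto X_1$ there is a simple solution: let $B$ be the bitwise sum of $X_0$ and $X_1$ modulo $2$. On the first two bits of $X$, the real $B$ announces which of the pairs $\{00,11\}$ and $\{01,10\}$ contains $X{\upharpoonright}2$. The announcement leaves one fair bit open, and each of $X(0)$, $X(1)$ decides it; hence $X_0\oplus B\equiv_TX\equiv_TX_1\oplus B$. This $B$ is not yet a solution: $X_0$ is independent of $B$, so Proposition~\ref{prop:fixed} puts the even half of $X_0$, joined with $B$, strictly between $B$ and $X$. But the principle survives: \emph{announce a set of strings on which the functional takes incompatible values}. In general only some of the strings can be matched in this way.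

\begin{example}\label{ex:three}
Let $\Psi(X)(i)=X(2i+1)\cdot X(2i+2)$, and suppose that we want to keep the bit $X(0)$ hidden from $B$ but visible to $\Psi(X)\oplus B$. Put $C_0=[0]$ and $C_1=[1]$. The first output bit of $\Psi$ on the strings of length $3$ is
\[
\begin{array}{c|cccc|cccc}
\sigma&000&001&010&011&100&101&110&111\\\hline
\Psi(\sigma)(0)&0&0&0&1&0&0&0&1
\end{array}
\]
A \emph{splitting pair} has one string in $C_0$, one in $C_1$, and different values. Each splitting pair uses one of the two strings with value $1$, so there are at most two disjoint ones; take $\{011,100\}$ and $\{000,111\}$, and group the remaining strings as $\{001,101\}$ and $\{010,110\}$. Let $B$ announce the pair that contains $X{\upharpoonright}3$. The four pairs have measure $\frac14$ each, and given the pair, $X(0)$ is still a fair coin. With probability $\frac12$ the pair is splitting; for $\{011,100\}$, say, $X(0)=0$ exactly when $\Psi(X)(0)=1$. Otherwise we try again inside the announced set: in $[001]\cup[101]$ the strings $001ab$ and $101ab$ show the same table for the output bit $\Psi(X)(1)=ab$. The probability that $j$ attempts all fail is $2^{-j}$, so almost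 surely some attempt succeeds.

One hidden bit is not enough, since we need $X\not\le_TB$. So after a success, say with the set $[011]\cup[100]$, we play again inside each of the two cylinders. Suppose that we divide the eight strings of length $6$ in $[011]$ into four pairs, numbered by $\iota\in2^2$. Announcing a pair outright would reveal $X(0)=0$. To prevent this we cut $[100]$ into four slices by the fresh bits $X(6)X(7)$, and we announce $\iota$ if $X{\upharpoonright}6$ lies in pair number $\iota$ \emph{or} $X\in[100]$ and $X(6)X(7)=\iota$. The pair has measure $2\cdot2^{-6}$ and the slice has measure $2^{-3}/4$; these are equal, so $X(0)$ remains a fair coin. Moreover every cylinder of length $6$ inside $[100]$ keeps its relative weight in the announced set. The conditional probability of an event that depends on six bits therefore changes only through $[011]$, by at most the relative weight $\frac12$ of $[011]$. Announcements made deep in the tree move conditional probabilities very little.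
\end{example}

The general construction must meet three difficulties that the example hides.

\emph{Many functionals.} A node of level $k$ of the tree has to be split for each $\Psi_e$ with $e\le k$. A success for one functional preserves the earlier successes at the node, since the sets involved only shrink.

\emph{No splitting pairs.} If $\Psi_e$ is constant on most of the fiber, no pairs appear, and $B$ has to compute the constant. It can do so only by trusting conditional probabilities seen at a finite stage, while later announcements still move them. The total movement has to be controlled, and this forces the tree to branch very fast.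

\emph{Many children.} With $h$ children we need splitting \emph{tuples}. If $\Psi_e$ behaves well on a fraction $1-\varepsilon$ of a node, with $\varepsilon$ small but not small compared with $1/h$, it may diverge on whole children. So we ask for tuples through half of the children only, and a success discards the other half. The strings left over are then unevenly spread among the children, so after a failure the children are created anew and the earlier successes at the node are lost. A node of level $k$ may thus need $k+1$ successes in a row.

\section{The construction}\label{sec:construction}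

\subsection*{Cells}
Let
\[
p_k=3\cdot4^{k+1},\qquad M_k=2^{p_k},\qquad M'_k=2^{-(k+1)}M_k ,
\]
\[
N_k=\prod_{j<k}M_j=2^{4^{k+1}-4},\qquad N'_k=\prod_{j<k}M'_j=2^{-k(k+1)/2}N_k .
\]
A node of level $k$ starts with $M_k$ children and keeps at least $M'_k\ge2$ of them after $k+1$ halvings. Formally, a \emph{node of level $n$} is a sequence $\lambda$ of length $n=|\lambda|$ with $\lambda(j)<M_j$ for $j<n$; there are $N_n$ of them. We write $\lambda c$ for $\lambda$ extended by $c$, and use $\subseteq$ and $\upharpoonright$ as for strings.

\begin{definition}\label{def:cell}
A \emph{cell} consists of a clopen set $P$ whose measure is a power of $2$; numbers $d$ (the \emph{depth}) and $\ell$ (the \emph{length}); a finite tree $\Lambda$ of nodes, all of whose leaves have level $d$; sets $C_\lambda$ $(\lambda\in\Lambda)$, called \emph{pieces}; and, for each $\lambda\in\Lambda$ with $|\lambda|<d$, sets $H_\lambda\subseteq\{0,\dots,M_{|\lambda|}-1\}$ and $J_\lambda\subseteq\{0,\dots,|\lambda|\}$ and strings $w^{e,\lambda}_c$ $(e\in J_\lambda,\ c\in H_\lambda)$, such that: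
\begin{enumerate}
\item[(C1)] $C_\emptyset=P$. For $|\lambda|<d$, the children of $\lambda$ in $\Lambda$ are the nodes $\lambda c$ with $c\in H_\lambda$, and the pieces $C_{\lambda c}$ partition $C_\lambda$ into sets of equal measure.
\item[(C2)] $|H_\lambda|=M_{|\lambda|}2^{-|J_\lambda|}$.
\item[(C3)] Each $C_\lambda$ is a union of cylinders $[\sigma]$ with $|\sigma|=\ell$; these $\sigma$ are the \emph{$\ell$-strings} of $C_\lambda$.
\item[(C4)] For $e\in J_\lambda$ the strings $w^{e,\lambda}_c$ $(c\in H_\lambda)$ are pairwise incompatible, and $w^{e,\lambda}_c\subseteq\Psi_e(X)$ for all $X\in C_{\lambda c}$.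
\end{enumerate}
\end{definition}

We denote a cell by its set $P$ and write $C_\lambda(P)$ when the cell needs to be named. The set $J_\lambda$ lists the functionals that split the node $\lambda$: by (C4), for $e\in J_\lambda$ and $X\in C_\lambda$ the value $\Psi_e(X)$ tells which child of $\lambda$ contains $X$. Pieces of comparable nodes are nested and pieces of incomparable nodes are disjoint. Since $|H_\lambda|\ge M'_{|\lambda|}$, for $\zeta\subseteq\tau$ in $\Lambda$ we have
\begin{equation}\label{eq:ratio}
\frac{\mu(C_\tau)}{\mu(C_\zeta)}=\prod_{|\zeta|\le j<|\tau|}|H_{\tau\upharpoonright j}|^{-1}\le\frac{N'_{|\zeta|}}{N'_{|\tau|}} .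
\end{equation}
All $|H_\lambda|$ are powers of $2$, so $\mu(C_\lambda)$ and the number $2^\ell\mu(C_\lambda)$ of $\ell$-strings of $C_\lambda$ are powers of $2$.

Children are always created in the same way. Let $C$ be a union of cylinders of length $\ell'$ whose number is a power of $2$ and at least $M_k$. The \emph{lexicographic cut} of $C$ at length $\ell'$ into $M_k$ blocks lists the $\ell'$-strings of $C$ in lexicographic order and cuts the list into $M_k$ consecutive blocks of equal size; block number $c<M_k$ is identified with the union of its cylinders.

\subsection*{Opportunities}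
Let $\tau\in\Lambda$ have level $k<d$, let $e\le k$ with $e\notin J_\tau$, let $h=|H_\tau|$, and let $L$ be the common number of $\ell$-strings of the pieces $C_{\tau c}$. Since $|J_\tau|\le k$ we have $h\ge2M'_k\ge4$. There is an \emph{opportunity at $(e,\tau)$} if $L\ge4$ and there are a set $H'\subseteq H_\tau$ with $|H'|=h/2$ and $L/4$ pairwise disjoint tuples $(\sigma_c)_{c\in H'}$ such that, in each tuple, $\sigma_c$ is an $\ell$-string of $C_{\tau c}$ and the strings $\Psi_e(\sigma_c)$, $c\in H'$, are pairwise incompatible. Its \emph{level} is $k$. Whether a cell has an opportunity is decidable, since only finitely many finite objects are involved.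

\subsection*{Stages}
We define finite partitions $\mathcal P_0,\mathcal P_1,\dots$ of $2^\omega$ into cells. The partition $\mathcal P_0$ has one cell, with $P=2^\omega$, $d=\ell=0$ and $\Lambda=\{\emptyset\}$. At stage $s$ each cell $P\in\mathcal P_s$ undergoes one of two operations, and the resulting cells form $\mathcal P_{s+1}$.

\medskip\noindent\emph{Extension} (if $P$ has no opportunity). The set $P$ is not divided. The new length is $\ell+p_d$ and the new depth is $d+1$. For each leaf $\lambda$, of level $d$, put $H_\lambda=\{0,\dots,M_d-1\}$ and $J_\lambda=\emptyset$, and let the pieces $C_{\lambda c}$ be the blocks of the lexicographic cut of $C_\lambda$ at the new length into $M_d$ blocks. The cut is possible because each $\ell$-string has $M_d$ extensions of the new length. All other data are kept.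

\medskip\noindent\emph{Action} (if $P$ has an opportunity). Choose an opportunity $(e,\tau)$ of least level $k=|\tau|$, with its set $H'$ and its tuples, breaking ties in a fixed computable way. We call this an \emph{action at $\tau$, of level $k$}. Let $g=\log_2(2L)$. The set $P$ is divided into $2L$ sets $P_\iota$, $\iota\in2^g$ (Figure~\ref{fig:action}).
\begin{itemize}
\item Outside $C_\tau$: for each $\ell$-string $\sigma$ with $[\sigma]\subseteq P\setminus C_\tau$, the cylinder $[\sigma\iota]$ goes to $P_\iota$.
\item Inside $C_\tau$: the $hL$ $\ell$-strings of $C_\tau$ are partitioned into $2L$ groups of $h/2$ strings. The chosen tuples are $L/4$ of the groups; they contain $\frac18hL$ strings, and the other $\frac78hL$ strings are divided into $\frac74L$ groups in a fixed computable way. Each $P_\iota$ receives the cylinders of one group.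
\end{itemize}
The cell $P_\iota$ has length $\ell+g+p_k$ and depth $k+1$. Nodes of level above $k+1$ are discarded, and the nodes of level $k+1$ are leaves. Every node of level at most $k$, and every child of a node $\ne\tau$ of level $k$, is kept, and its piece is intersected with $P_\iota$. For $\zeta\ne\tau$ of level at most $k$ the data $H_\zeta,J_\zeta,w^{\cdot,\zeta}$ are kept. The children of $\tau$ are redefined.
\begin{itemize}
\item \emph{Success}: $P_\iota$ received a tuple $(\sigma_c)_{c\in H'}$. The new $H_\tau$ is $H'$, the new $C_{\tau c}$ is $[\sigma_c]$, the index $e$ is added to $J_\tau$ with $w^{e,\tau}_c=\Psi_e(\sigma_c)$, and for the old elements $e'$ of $J_\tau$ the strings $w^{e',\tau}_c$ with $c\in H'$ are kept.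
\item \emph{Failure}: $P_\iota$ received another group. Put $J_\tau=\emptyset$ and $H_\tau=\{0,\dots,M_k-1\}$, and let the $C_{\tau c}$ be the blocks of the lexicographic cut of $C_\tau\cap P_\iota$ at the new length into $M_k$ blocks. The cut is possible because $C_\tau\cap P_\iota$ has $\frac h2\cdot2L\cdot M_k$ strings of the new length.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\foreach \x in {0,...,3} \foreach \y in {0,...,3}
  \fill[gray!60] (\x,\y+0.25) rectangle (\x+1,\y+0.375);
\draw (0,0) grid (4,4);
\fill[gray!60] (5,2) rectangle (6,3);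
\fill[gray!60] (7,0) rectangle (8,1);
\draw (5,0) grid (9,4);
\node at (2,-0.5) {$P\setminus C_\tau$};
\foreach \c in {0,...,3} \node at (5.5+\c,-0.5) {$C_{\tau\c}$};
\end{tikzpicture}
\caption{An action at a node $\tau$, drawn schematically with $h=4$ children and $L=4$ strings per child. Each square is a cylinder of the current length $\ell$. The cell $P$ is divided into $2L=8$ subcells, and a successful one is shaded. It takes one eighth of every cylinder outside $C_\tau$, selected by fresh bits, and two whole cylinders inside $C_\tau$, in different children, on which $\Psi_e$ has incompatible values.}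
\label{fig:action}
\end{figure}

\begin{lemma}\label{lem:action}
Both operations produce cells. For an action at $\tau$ of level $k$ on $P$, with the notation above:
\begin{enumerate}
\item[(a)] If $|\sigma|=\ell$ and $[\sigma]\subseteq P\setminus C_\tau$, then $\mu([\sigma]\cap P_\iota)=\mu([\sigma])/2L$.
\item[(b)] $\mu(C_\zeta\cap P_\iota)=\mu(C_\zeta)/2L$ for every node $\zeta$ of level at most $k$ and every child $\zeta$ of a node $\ne\tau$ of level $k$. In particular $\mu(P_\iota)=\mu(P)/2L$.
\item[(c)] The union of the successful subcells has measure $\frac18\mu(P)$.
\end{enumerate}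
Moreover, let $P'$ arise from $P$ by either operation.
\begin{enumerate}
\item[(d)] The length $\ell$ strictly increases, and the number $2^\ell\mu(P)$ of strings of the cell at least doubles.
\item[(e)] If the operation is an extension or an action of level at least $n$, then every node $\zeta$ of $P$ of level at most $n$ is a node of $P'$ with $C_\zeta(P')=C_\zeta(P)\cap P'$, and the data $H,J,w$ that $P$ attaches to nodes of level below $n$ are unchanged.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $[\sigma]\cap P_\iota=[\sigma\iota]$ and $|\iota|=\log_2(2L)$.

(b) We have $\mu(C_\tau\cap P_\iota)=\frac h22^{-\ell}=\mu(C_\tau)/2L$ because $\mu(C_\tau)=hL2^{-\ell}$. A node $\zeta$ as in (b) is an initial segment of $\tau$ or is incomparable with $\tau$, so $C_\zeta$ contains $C_\tau$ or is disjoint from it. The set $C_\zeta\setminus C_\tau$ is a union of cylinders as in (a), and adding the two contributions gives (b). The last statement is the case $\zeta=\emptyset$.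

(c) Exactly $L/4$ of the $2L$ subcells, which have equal measure, are successful.

(d) The number is multiplied by $2^{p_d}$ at an extension, and by $2^{g+p_k}/2L=2^{p_k}$ at an action.

(e) This is read off the definitions; a node of level below $n\le k$ differs from $\tau$.

It remains to check Definition~\ref{def:cell}. An extension adds one level of equal blocks with $J_\lambda=\emptyset$ and changes nothing else. Consider an action. The measure $\mu(P)/2L$ of $P_\iota$ is a power of $2$. For $\zeta\ne\tau$ of level at most $k$, the pieces of the children of $\zeta$ are intersected with $P_\iota$, so they partition $C_\zeta\cap P_\iota$, and by (b) their measures are all divided by $2L$. For $\tau$, the new pieces partition $C_\tau\cap P_\iota$ into cylinders of length $\ell$ (success) or blocks of equal size (failure). This is (C1). A success halves $|H_\tau|$ and adds one element to $J_\tau$; a failure gives $|H_\tau|=M_k$ and $J_\tau=\emptyset$. This is (C2). All new pieces are unions of cylinders of length $\ell+g+p_k$, which is (C3). For (C4), a string $w$ that is kept refers to a piece that has only shrunk (on success, $[\sigma_c]$ lies in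 the old $C_{\tau c}$), and the new strings are incompatible by the choice of the tuple and satisfy $\Psi_e(\sigma_c)\subseteq\Psi_e(X)$ for $X\in[\sigma_c]$ by monotonicity.
\end{proof}

\subsection*{The map $\Phi$}
Let $P_s(X)$ be the cell of $\mathcal P_s$ that contains $X$, let $n_s$ be its code (with all its data) in a fixed computable numbering of finite objects, and put $\Phi(X)=0^{n_0}10^{n_1}10^{n_2}1\cdots$. The sequence $(\mathcal P_s)$ is computable, so $\Phi$ is total computable. For $B=\Phi(X)$ we write $P_s(B)$, or just $P_s$, for $P_s(X)$, and $\ell_s$ for its length; $B$ computes the sequence $(P_s)$, and $\Phi^{-1}(B)=\bigcap_sP_s$. The \emph{operation at stage $s$ along $B$} (or along $X$) is the one performed on $P_s$.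

Let $\mathcal F_s$ be the finite algebra generated by $\mathcal P_s$. The cell $P_s(X)$ determines the cells $P_t(X)$ for $t\le s$ and the operation at stage $s$; whether an action at stage $s$ succeeds is determined by $P_{s+1}(X)$. Each cell of $\mathcal P_s$ is the $\Phi$-preimage of a cylinder, and $\Phi^{-1}([\sigma])\in\mathcal F_{|\sigma|}$. Hence $\bigcup_s\mathcal F_s$ generates $\sigma(\Phi)$. From now on $W$ is the set of Lemma~\ref{lem:W} for this $\Phi$, and probabilities and expectations refer to $\mu$.

\section{The number of actions}\label{sec:count}

The trees converge only if there are finitely many actions of each level. For the atomic case we need more. By \eqref{eq:ratio} an action of level $k$ rearranges a fraction at most $1/N'_k$ of its cell, and (P3) will require the expected sum of the squares of these fractions to be finite. An action of level $j<k$ discards the work done at level $k$, so the number of level-$k$ actions is bounded roughly by $\prod_{j\le k}N_j$. One of the two factors in $(N'_k)^2$ pays for $N_k$; the other has to dominate $\prod_{j<k}N_j$. This is why $\log_2N_k$ grows like $4^{k+1}$.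

\begin{lemma}\label{lem:count}
Let $a_k$ be the expected number of actions of level $k$ along $X$. Then $\sum_ka_k/(N'_k)^2<\infty$. More precisely, $a_k\le\bar a_k:=\prod_{j\le k}(1+\alpha_j)$, where $\alpha_j=N_j(j+1)8^{j+1}$, and $\sum_k\bar a_k/(N'_k)^2<\infty$.
\end{lemma}

\begin{proof}
Fix $k$. Along $X$, the actions of level below $k$ cut the stages into intervals, possibly empty, which we call \emph{epochs}: the first starts at stage $0$, and each action of level below $k$ ends an epoch and is followed by the start of the next. The expected number of epochs is $r_k=1+\sum_{j<k}a_j$.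

At the start of an epoch the depth is at most $k$. An action of level at least $k$ needs depth at least $k+1$, so within the epoch only extensions occur until the depth is $k+1$. From then on, within the epoch, the depth stays at least $k+1$, the nodes of level $k$ do not change by Lemma~\ref{lem:action}(e), and $J_\tau$ for a node $\tau$ of level $k$ changes only by actions at $\tau$.

Fix $i$ and a node $\tau$ of level $k$, and consider the actions at $\tau$ in the $i$-th epoch. Group them into consecutive \emph{rounds} of $k+1$ actions, the last round possibly incomplete. For $b\ge0$ let $G_b$ be the event that there are more than $b(k+1)$ such actions, that is, round $b+1$ starts. We claim that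
\begin{equation}\label{eq:round}
\mu(G_{b+1})\le(1-q)\mu(G_b),\qquad q=8^{-(k+1)} .
\end{equation}
For $0\le j\le k+1$ let $E_j\subseteq G_b$ be the event that round $b+1$ starts and none of its first $j$ actions, as far as they occur, fails; so $E_0=G_b$. Split $E_{j-1}$ into the part $E'$ on which the $j$-th action of the round occurs and the part $E''$ on which it does not. Then $E''\subseteq E_j$. For each $s$, the set of $X\in E'$ for which the $j$-th action occurs at stage $s$ is a union of cells of $\mathcal P_s$, so by Lemma~\ref{lem:action}(c) this action succeeds on a subset of $E'$ of measure $\frac18\mu(E')$. Hence $\mu(E_j)=\mu(E'')+\frac18\mu(E')\ge\frac18\mu(E_{j-1})$ and $\mu(E_{k+1})\ge q\mu(G_b)$. On $E_{k+1}$ round $b+2$ does not start: either round $b+1$ is incomplete, or it consists of $k+1$ successes, each adding a new element of $\{0,\dots,k\}$ to $J_\tau$, after which $J_\tau=\{0,\dots,k\}$ and there is no further opportunity at $\tau$ in the epoch. So $G_{b+1}\subseteq G_b\setminus E_{k+1}$, which proves \eqref{eq:round}.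

Let $\pi_i$ be the probability that the $i$-th epoch starts. Then $\mu(G_b)\le(1-q)^b\pi_i$, and the expected number of actions at $\tau$ in the $i$-th epoch is at most $(k+1)\sum_b\mu(G_b)\le(k+1)8^{k+1}\pi_i$. Summing over the $N_k$ nodes $\tau$ and over $i$ gives $a_k\le\alpha_k\sum_i\pi_i=\alpha_kr_k$. So $r_0=1$ and $r_{k+1}=r_k+a_k\le(1+\alpha_k)r_k$, whence $a_k\le r_{k+1}\le\bar a_k$.

Since $\log_2(j+1)\le j$,
\[
\log_2(1+\alpha_j)\le1+\log_2\alpha_j=1+4^{j+1}-4+\log_2(j+1)+3(j+1)\le4^{j+1}+4j .
\]
Summing over $j\le k$ gives $\log_2\bar a_k\le\frac434^{k+1}+2k(k+1)$, while $2\log_2N'_k=2\cdot4^{k+1}-8-k(k+1)$. Therefore $\bar a_k/(N'_k)^2\le2^{-\frac234^{k+1}+3k(k+1)+8}$, which is summable.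
\end{proof}

The square cannot be dropped from this estimate: $\bar a_k\ge\alpha_k\ge N'_k$, so the bound says nothing about $\sum_ka_k/N'_k$. The movements caused by the actions will be controlled by cancellation and not in absolute value.

\begin{corollary}\label{cor:finite}
Almost surely there are finitely many actions of each level. If there are finitely many actions of level at most $n$ along $X$, then the depth of $P_s(X)$ is at least $n+1$ for all large $s$.
\end{corollary}

\begin{proof}
Each $a_k$ is finite. After the last action of level at most $n$, an action has level $k\ge n+1$, needs depth at least $n+2$ and sets the depth to $k+1\ge n+2$, while an extension raises the depth by $1$. So the depth climbs to $n+1$ by extensions, if it is not yet there, and does not fall below $n+1$ again.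
\end{proof}

\section{The fibers and their measures}\label{sec:fibers}

Let $\beta=\Phi_*\mu$ and let $(\mu_B)$ be as in (P1). It suffices to prove $\mu_B(W)=1$ for $\beta$-almost every $B$, so we study one fiber at a time. Call $B$ \emph{good} if
\begin{enumerate}
\item[(G1)] $\mu_B(\Phi^{-1}(B))=1$;
\item[(G2)] there are finitely many actions of each level along $B$;
\item[(G3)] $\mu(C\cap U_{e,v}\mid P_s)\to\mu_B(C\cap U_{e,v})$ for all clopen $C$ and all $e,v$. (For the empty string $v$ this says $\mu(C\mid P_s)\to\mu_B(C)$.)
\end{enumerate}
Almost every $B$ is good. For (G1) and (G2) this is (P1) and Corollary~\ref{cor:finite}. For (G3), each of the countably many sets $A=C\cap U_{e,v}$ satisfies $\mu(A\mid P_s(X))\to\mu_{\Phi(X)}(A)$ almost surely by (P2) and (P1), and both sides depend only on $\Phi(X)$.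

The construction sees at stage $s$ only the finite approximation $U^{\ell_s}_{e,v}$ of $U_{e,v}$. In the limit this makes no difference: for good $B$ and clopen $C$,
\begin{equation}\label{eq:approx}
\mu(C\cap U^{\ell_s}_{e,v}\mid P_s)\to\mu_B(C\cap U_{e,v}).
\end{equation}
Indeed, the upper limit is at most $\lim_s\mu(C\cap U_{e,v}\mid P_s)$. Since $\ell_s\to\infty$, the lower limit is at least $\lim_s\mu(C\cap U^\ell_{e,v}\mid P_s)=\mu_B(C\cap U^\ell_{e,v})$ for each fixed $\ell$, as $C\cap U^\ell_{e,v}$ is clopen; now let $\ell\to\infty$.

\subsection*{The stable tree}
Let $B$ be good. Let $s_n=s_n(B)$ be least such that at all stages $s\ge s_n$ along $B$ the depth is at least $n+1$ and no action of level at most $n$ occurs. By Lemma~\ref{lem:action}(e), from stage $s_n$ on the nodes of level at most $n+1$ and the data $H_\lambda,J_\lambda,w^{\cdot,\lambda}$ with $|\lambda|\le n$ do not change, and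
\[
C_\lambda(P_s)=C_\lambda(P_{s_n})\cap P_s\qquad(|\lambda|\le n+1,\ s\ge s_n).
\]
We call these nodes and data \emph{stable}. For a stable node $\lambda$ put $C^B_\lambda=C_\lambda(P_{s_n})\cap\Phi^{-1}(B)$ with any $n\ge|\lambda|-1$; by the last display the choice of $n$ does not matter. The numbers $s_n$ need not be computable from $B$; our decoding procedures use only one of them, as finite advice.

For $s\ge s_n$ the number $\mu(C_\lambda(P_{s_n})\mid P_s)=\mu(C_\lambda(P_s))/\mu(P_s)$ equals the constant $\prod_{j<|\lambda|}|H_{\lambda\upharpoonright j}|^{-1}$ by \eqref{eq:ratio}. Applying (G3) and \eqref{eq:approx} to the clopen set $C=C_\lambda(P_{s_n})$ and dividing, we obtain, with stable values of $H$,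
\begin{equation}\label{eq:stable}
\mu_B(C^B_\lambda)=\prod_{j<|\lambda|}|H_{\lambda\upharpoonright j}|^{-1}\le\frac1{N'_{|\lambda|}},\qquad\lim_s\mu\bigl(U^{\ell_s}_{e,v}\mid C_\lambda(P_s)\bigr)=\mu_B\bigl(U_{e,v}\mid C^B_\lambda\bigr).
\end{equation}
For each $n$ the sets $C^B_\lambda$, $\lambda$ stable of level $n$, partition $\Phi^{-1}(B)$. For $X\in\Phi^{-1}(B)$ let $\lambda_n(X)$ be the stable node of level $n$ with $X\in C^B_{\lambda_n(X)}$. So $\mu_B$ chooses the path $(\lambda_n(X))_n$ by picking a child uniformly at each stable node; this is the purpose of the exact proportions in Lemma~\ref{lem:action}(b).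

\begin{lemma}\label{lem:atomless}
Let $B$ be good. Then $\mu_B$ has no atoms. Hence for every real $Z$, in particular for $Z=B$, we have $X\not\le_TZ$ for $\mu_B$-almost every $X$.
\end{lemma}

\begin{proof}
For $X\in\Phi^{-1}(B)$, \eqref{eq:stable} gives $\mu_B(\{X\})\le1/N'_n$ for all $n$, and $N'_n\ge2^n$. The set $\{X:X\le_TZ\}$ is countable.
\end{proof}

Knowing the path of $X$ is useful only if the path determines $X$. A piece is a union of scattered cylinders, so this needs an argument; it is the reason why the cuts are lexicographic.

\begin{lemma}\label{lem:density}
Let $B$ be good.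
\begin{enumerate}
\item[(i)] For $\mu_B$-almost every $X$ and all $m$ there is $n$ such that $C_{\lambda_n(X)}(P_s)\subseteq[X{\upharpoonright}m]$ for all large $s$.
\item[(ii)] For every Borel set $A$, $\mu_B(A\mid C^B_{\lambda_n(X)})\to1_A(X)$ for $\mu_B$-almost every $X$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Fix $m$, $n\ge m$ and a stable node $\lambda$ of level $n$. Along $B$, children of $\lambda$ come into existence only by a lexicographic cut, at an extension or at a failure at $\lambda$. Consider the last such cut; it occurs before stage $s_n$. Afterwards the children of $\lambda$ are never all discarded, for only another cut could restore them. So afterwards the pieces $C_{\lambda c}$ are only intersected with subcells or, at a success at $\lambda$, replaced by subsets for $c$ in a subset of the indices. Hence for stable $\lambda c$ and $s\ge s_n$ the piece $C_{\lambda c}(P_s)$ is contained in block number $c$ of the last cut.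

That cut was made at a length at least $p_n\ge m$. Along the lexicographic list the prefix of length $m$ is nondecreasing, so it changes between consecutive strings at most $2^m-1$ times. Call a block \emph{mixed} if its strings have more than one prefix of length $m$. A mixed block contains such a change, so fewer than $2^m$ blocks are mixed. By \eqref{eq:stable} each stable child of $\lambda$ has conditional $\mu_B$-measure $1/|H_\lambda|\le1/M'_n$ in $C^B_\lambda$. So the set $R_n$ of $X$ for which the last entry of $\lambda_{n+1}(X)$ is the number of a mixed block has $\mu_B(R_n)\le2^m/M'_n$. If $X\notin R_n$, then for $s\ge s_n$ the piece $C_{\lambda_{n+1}(X)}(P_s)$ lies in one cylinder of length $m$, which is $[X{\upharpoonright}m]$ because the piece contains $X$. Since $M'_n\to\infty$, the set $\bigcap_{n\ge m}R_n$ is $\mu_B$-null.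

(ii) Let $\mathcal G$ be the $\sigma$-algebra on the fiber generated by the sets $C^B_\lambda$. By (i), each cylinder $[\rho]$ agrees up to a $\mu_B$-null set with the union of those $C^B_\lambda$ that it contains. The sets that agree with a member of $\mathcal G$ up to a null set form a $\sigma$-algebra, so every Borel $A$ is among them, and the conditional expectation of $1_A$ given $\mathcal G$ is $1_A$. Apply (P2).
\end{proof}

For good $B$ and each $e$, call a real $y$ an \emph{$e$-atom} if $\mu_B(\{\Psi_e=y\})>0$. These sets are disjoint, so there are countably many $e$-atoms. Let $D^{\mathrm{at}}_{e,B}$ be the union of the sets $\{\Psi_e=y\}$ over the $e$-atoms $y$, and let $D^{\mathrm{na}}_{e,B}=D_e\setminus D^{\mathrm{at}}_{e,B}$. Both sets are Borel.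

\section{The atomic case}\label{sec:atomic}

Let $y$ be an $e$-atom. By Lemma~\ref{lem:density}(ii), inside a suitable piece $C^B_\zeta$ the set $\{\Psi_e=y\}$ has a large majority, so $y{\upharpoonright}m$ is the string of length $m$ that wins in the limit \eqref{eq:stable}. But $B$ computes only the approximations, with no rate of convergence. The natural procedure waits for a stage at which some $v\in2^m$ has conditional probability at least $\frac78$ and outputs $v$. It can be fooled if this probability later falls to $\frac12$. The martingale property alone bounds the chance of such a fall by $\frac18/\frac12=\frac14$, the same constant for every $m$, which allows infinitely many mistakes. We therefore let the votes for $m=1,2,\dots$ occupy disjoint intervals of time, and charge each fall to the quadratic variation spent in its interval.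

Fix a quadruple $(e,s_0,Q,\zeta)$, where $Q\in\mathcal P_{s_0}$ and $\zeta$ is a node of $Q$, of level $n$, and consider $X\in Q$. Let $T\le\infty$ be the first stage $\ge s_0$ at which an action of level below $n$ is performed along $X$. By Lemma~\ref{lem:action}(e), for $s_0\le s\le T$ the node $\zeta$ belongs to $P_s$ and $C_\zeta(P_s)=C_\zeta(Q)\cap P_s$. For these $s$ put
\[
f_s(v)=\mu\bigl(U^{\ell_s}_{e,v}\mid C_\zeta(P_s)\bigr),
\]
a rational number computable from $P_s$. We have $f_s(v)\ge f_s(v')$ for $v\subseteq v'$, and $f_s(v)+f_s(v')\le1$ for distinct $v,v'$ of the same length.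

Put $t_0=s_0-1$. For $m\ge1$ let $t_m$ be the first stage $s$ with $t_{m-1}<s\le T$ at which some $v\in2^m$ has $f_s(v)\ge\frac78$; let $t_m=\infty$ if there is none. When $t_m<\infty$ this $v$ is unique; it is the \emph{vote} $v_m$. The index $m$ is an \emph{error} if $t_m<\infty$ and $f_s(v_m)\le\frac12$ for some finite $s\le T$ with $t_m\le s\le t_{m+1}$. All these notions depend only on $\Phi(X)$.

\begin{lemma}\label{lem:errors}
For each quadruple $(e,s_0,Q,\zeta)$, almost every $X\in Q$ has only finitely many errors.
\end{lemma}

\begin{proof}
For $m\ge1$ and $u\ge s_0$ let $\Gamma_{m,u}$ be the event that $X\in Q$, $t_m\le u<t_{m+1}$ and $u<T$. It belongs to $\mathcal F_u$, and on it $v_m$ is determined by $P_u$. For fixed $u$ the events $\Gamma_{m,u}$ are disjoint. On $\Gamma_{m,u}$ let $A=U^{\ell_u}_{e,v_m}$ and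
\[
\Delta_u=\mu\bigl(A\mid C_\zeta(P_{u+1})\bigr)-\mu\bigl(A\mid C_\zeta(P_u)\bigr);
\]
off $\bigcup_m\Gamma_{m,u}$ let $\Delta_u=0$. Thus $\Delta_u$ is the change caused by passing to a subcell, with the approximation to $U_{e,v_m}$ frozen. Unfreezing it can only help: $A\subseteq U^{\ell_{u+1}}_{e,v_m}$, so
\begin{equation}\label{eq:sub}
f_{u+1}(v_m)\ge f_u(v_m)+\Delta_u\quad\text{on }\Gamma_{m,u}.
\end{equation}

We compute $\Delta_u$ on a cell $P=P_u\subseteq\Gamma_{m,u}$; pieces are those of $P$. At an extension $C_\zeta$ is unchanged and $\Delta_u=0$. Otherwise the operation is an action at some $\tau$ of level $k\ge n$, because $u<T$. By Lemma~\ref{lem:action}(b) the $2L$ subcells are equally likely and $\mu(C_\zeta\cap P_\iota)=\mu(C_\zeta)/2L$, so the average of $\mu(A\mid C_\zeta\cap P_\iota)$ over $\iota$ is $\sum_\iota\mu(A\cap C_\zeta\cap P_\iota)/\mu(C_\zeta)=\mu(A\mid C_\zeta)$. Hence $\mathbb E[\Delta_u\mid\mathcal F_u]=0$. The set $(A\cap C_\zeta)\setminus C_\tau$ is a union of cylinders of length $\ell_u$ in $P\setminus C_\tau$, so by Lemma~\ref{lem:action}(a) each $P_\iota$ contains the fraction $1/2L$ of it. If $\zeta\not\subseteq\tau$,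 then $C_\zeta\cap C_\tau=\emptyset$ since $|\tau|\ge|\zeta|$, and $\Delta_u=0$. If $\zeta\subseteq\tau$, then on $P_\iota$ the contributions from outside $C_\tau$ cancel and
\[
\Delta_u=\frac{2L\,\mu(A\cap C_\tau\cap P_\iota)-\mu(A\cap C_\tau)}{\mu(C_\zeta)} .
\]
Both terms of the numerator lie in $[0,\mu(C_\tau)]$, the first because $2L\mu(C_\tau\cap P_\iota)=\mu(C_\tau)$. So $|\Delta_u|\le\mu(C_\tau)/\mu(C_\zeta)\le N'_n/N'_k$ by \eqref{eq:ratio}. Lemma~\ref{lem:count} now gives
\[
V:=\mathbb E\sum_u\Delta_u^2\le(N'_n)^2\sum_{k\ge n}\frac{a_k}{(N'_k)^2}<\infty .
\]

Let $\Delta^m_u=\Delta_u1_{\Gamma_{m,u}}$; then $\mathbb E[\Delta^m_u\mid\mathcal F_u]=0$. If $m$ is an error, witnessed by $s$, then $\Gamma_{m,u}$ holds for $t_m\le u<s$, and \eqref{eq:sub} gives $\sum_{u<s}\Delta^m_u\le f_s(v_m)-f_{t_m}(v_m)\le\frac12-\frac78=-\frac38$. By (P3) the probability that $m$ is an error is at most $\frac{64}9\mathbb E\sum_u(\Delta^m_u)^2$. By disjointness these bounds sum over $m$ to $\frac{64}9V<\infty$, and the Borel--Cantelli lemma applies.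
\end{proof}

Call a good $B$ \emph{accurate} if it has finitely many errors for every quadruple $(e,s_0,Q,\zeta)$ with $Q=P_{s_0}(B)$. There are countably many quadruples, so $\beta$-almost every $B$ is accurate.

\begin{lemma}\label{lem:atomic}
Let $B$ be accurate. For $\mu_B$-almost every $X\in D^{\mathrm{at}}_{e,B}$ we have $\Psi_e(X)\le_TB$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:density}(ii) to the countably many sets $\{\Psi_e=y\}$, $y$ an $e$-atom. For almost every $X\in D^{\mathrm{at}}_{e,B}$, with $y=\Psi_e(X)$, there is $n$ such that $\zeta=\lambda_n(X)$ satisfies $\mu_B(\{\Psi_e=y\}\mid C^B_\zeta)>\frac78$. Use the quadruple $(e,s_n,P_{s_n},\zeta)$. Then $T=\infty$ along $B$, and by \eqref{eq:stable}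
\begin{equation}\label{eq:major}
\lim_sf_s(y{\upharpoonright}m)=\mu_B(U_{e,y\upharpoonright m}\mid C^B_\zeta)>\tfrac78\qquad\text{for all }m .
\end{equation}
By induction all $t_m$ are finite. Let $m^*$ exceed all errors and let $j\ge m^*$. At stage $s=t_{j+1}$ we have $f_s(v_j)>\frac12$ and $f_s(v_{j+1}{\upharpoonright}j)\ge f_s(v_{j+1})\ge\frac78$; the sum exceeds $1$, so $v_j=v_{j+1}{\upharpoonright}j$. Thus the votes from $m^*$ on form a chain. Let $m\ge m^*$. Every $s\ge t_m$ lies in $[t_j,t_{j+1}]$ for some $j\ge m$, and then $f_s(v_m)\ge f_s(v_j)>\frac12$. So $\lim_sf_s(v_m)\ge\frac12$, and comparison with \eqref{eq:major} gives $v_m=y{\upharpoonright}m$. Given the finite data $e,s_n,\zeta$, the real $B$ computes $t_1,t_2,\dots$ and $v_1,v_2,\dots$ in turn. Hence $y=\bigcup_{m\ge m^*}v_m\le_TB$.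
\end{proof}

\section{The non-atomic case and the proof of Theorem~\ref{thm:main}}\label{sec:nonatomic}

We have to show that splitting tuples exist wherever $\Psi_e$ is mostly total and non-atomic. The idea is that in such a child no single output prefix $v$ of large length carries much weight, so that tuples with distinct prefixes can be picked greedily. Since the construction always acts on an opportunity of \emph{least} level, an opportunity at a stable node is impossible at late stages; hence the node must already be split.

\begin{lemma}\label{lem:rich}
Let $B$ be good and let $\lambda$ be a stable node of level $n\ge e$ whose stable set $J_\lambda$ does not contain $e$. Then $\mu_B(D^{\mathrm{na}}_{e,B}\mid C^B_\lambda)\le\frac78$.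
\end{lemma}

\begin{proof}
Write $D=D^{\mathrm{na}}_{e,B}$ and $h=|H_\lambda|\ge4$. Call $c\in H_\lambda$ \emph{rich} if $\mu_B(D\mid C^B_{\lambda c})>\frac34$. If fewer than $h/2$ children are rich, then more than half of the children, which have equal weight, have conditional measure at least $\frac14$ outside $D$; so at least $\frac12\cdot\frac14$ of $C^B_\lambda$ lies outside $D$, as claimed. We assume that $H'\subseteq H_\lambda$ is a set of $h/2$ rich children and derive a contradiction.

\emph{Small weights.} For $c\in H'$ put $\kappa_c(v)=\mu_B(D\cap U_{e,v}\mid C^B_{\lambda c})$. As $D\subseteq D_e$, we have $\sum_{v\in2^m}\kappa_c(v)>\frac34$ for every $m$. For $\varepsilon>0$ the set $\{v:\kappa_c(v)\ge\varepsilon\}$ is closed under initial segments. If it were infinite, K\"onig's lemma would give a real $y$ with $\kappa_c(y{\upharpoonright}m)\ge\varepsilon$ for all $m$, so $\mu_B(D\cap\{\Psi_e=y\})>0$; then $y$ is an $e$-atom and $\{\Psi_e=y\}$ is disjoint from $D$, which is absurd. So we can fix $m$ with $\kappa_c(v)\le\frac1{8h}$ for all $c\in H'$ and $v\in2^m$.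

\emph{Passing to a finite stage.} For $s\ge s_n$ let $f_{c,s}(v)=\mu(U^{\ell_s}_{e,v}\mid C_{\lambda c}(P_s))$. By \eqref{eq:stable}, $\lim_sf_{c,s}(v)\ge\kappa_c(v)$, so $\min(f_{c,s}(v),\kappa_c(v))\to\kappa_c(v)$, and for all large $s$
\[
\sum_{v\in2^m}\min\bigl(f_{c,s}(v),\kappa_c(v)\bigr)\ge\tfrac34\qquad(c\in H').
\]
The number $L$ of $\ell_s$-strings of $C_{\lambda c}(P_s)$ is a fixed fraction of $2^{\ell_s}\mu(P_s)$ for $s\ge s_n$, so it tends to infinity by Lemma~\ref{lem:action}(d). Fix $s\ge s_n$ with the displayed inequality and $L\ge8h$. The integer $f_{c,s}(v)L$ counts the $\ell_s$-strings $\sigma$ of $C_{\lambda c}(P_s)$ with $v\subseteq\Psi_e(\sigma)$, so we can choose a set $S_{c,v}$ of $\lceil\min(f_{c,s}(v),\kappa_c(v))L\rceil$ such strings. (The truncation at $\kappa_c(v)$ is needed because $f_{c,s}(v)$ also counts atomic and divergent points and may be large.) For fixed $c$ the sets $S_{c,v}$, $v\in2^m$, are disjoint, and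
\[
|S_{c,v}|\le\frac L{8h}+1\le\frac L{4h},\qquad\sum_{v\in2^m}|S_{c,v}|\ge\frac34L .
\]

\emph{Greedy choice.} Suppose that fewer than $L/4$ disjoint tuples have been built. Each uses one string from each $c\in H'$, so each $c$ has more than $L/2$ unused strings in $\bigcup_vS_{c,v}$. Go through the $c\in H'$ in turn and choose an unused $\sigma_c\in S_{c,v}$ with $v$ different from the fewer than $h/2$ values already taken in the current tuple. This forbids at most $\frac h2\cdot\frac L{4h}=\frac L8$ strings, so a choice exists. The strings $\Psi_e(\sigma_c)$ extend distinct elements of $2^m$ and are therefore pairwise incompatible. We obtain $L/4$ disjoint tuples. Since $e\le n$, $e\notin J_\lambda$, $L\ge4$ and the depth of $P_s$ exceeds $n$, this is an opportunity at $(e,\lambda)$. The construction then performs an action of level at most $n$ at stage $s\ge s_n$, a contradiction.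
\end{proof}

The decoding has one more obstacle: $B$ does not know when the data at a given level have stabilized. It does not need to, because (C4) holds in every cell, so that unstable data never give a wrong answer.

\begin{lemma}\label{lem:nonatomic}
Let $B$ be good. For $\mu_B$-almost every $X\in D^{\mathrm{na}}_{e,B}$ we have $X\le_T\Psi_e(X)\oplus B$.
\end{lemma}

\begin{proof}
Let $X\in D^{\mathrm{na}}_{e,B}\cap\Phi^{-1}(B)$ satisfy Lemma~\ref{lem:density}(i) and $\mu_B(D^{\mathrm{na}}_{e,B}\mid C^B_{\lambda_n(X)})\to1$; almost every $X\in D^{\mathrm{na}}_{e,B}$ does. By Lemma~\ref{lem:rich} there is $n_0\ge e$ such that $e$ lies in the stable set $J_{\lambda_n(X)}$ for all $n\ge n_0$. The finite advice is $n_0$, $\xi=\lambda_{n_0}(X)$ and $s^*=s_{n_0}(B)$. On input $m$, search for a stage $s\ge s^*$, a node $\lambda\supseteq\xi$ of $P_s$ and a string $\rho\in2^m$ such that, with the data of $P_s$,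
\begin{enumerate}
\item[(1)] for all $n$ with $n_0\le n<|\lambda|$: $e\in J_{\lambda\upharpoonright n}$ and $w^{e,\lambda\upharpoonright n}_{\lambda(n)}\subseteq\Psi_e(X)$;
\item[(2)] $C_\lambda(P_s)\subseteq[\rho]$;
\end{enumerate}
and output $\rho$. Both conditions are decidable with oracle $\Psi_e(X)\oplus B$.

\emph{The search ends.} By Lemma~\ref{lem:density}(i), and since pieces decrease along the path, there is $r\ge n_0$ such that $\lambda=\lambda_r(X)$ satisfies (2) with $\rho=X{\upharpoonright}m$ for all large $s$. For $s\ge s_r$ the data in (1) are stable, $e\in J_{\lambda\upharpoonright n}$ by the choice of $n_0$, and $X\in C_{\lambda\upharpoonright(n+1)}(P_s)$, so (1) holds by (C4).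

\emph{The output is $X{\upharpoonright}m$.} Let $s,\lambda,\rho$ satisfy (1) and (2). We show $X\in C_{\lambda\upharpoonright n}(P_s)$ for $n_0\le n\le|\lambda|$ by induction. For $n=n_0$ this holds because $C_\xi(P_s)\supseteq C^B_\xi$ for $s\ge s^*$. If $X\in C_\eta(P_s)$ with $\eta=\lambda{\upharpoonright}n$ and $n<|\lambda|$, then $X\in C_{\eta c}(P_s)$ for some $c\in H_\eta$, and $w^{e,\eta}_c\subseteq\Psi_e(X)$ by (C4). So $w^{e,\eta}_c$ and $w^{e,\eta}_{\lambda(n)}$ are compatible, which forces $c=\lambda(n)$. Hence $X\in C_\lambda(P_s)\subseteq[\rho]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]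
Let $B$ be accurate. For $\mu_B$-almost every $X$ we have $\Phi(X)=B$ by (G1), $X\not\le_TB$ by Lemma~\ref{lem:atomless}, and \eqref{eq:dich} for every $e$ with $X\in D_e=D^{\mathrm{at}}_{e,B}\cup D^{\mathrm{na}}_{e,B}$ by Lemmas~\ref{lem:atomic} and~\ref{lem:nonatomic}. So $\mu_B(W)=1$. Since $\beta$-almost every $B$ is accurate, $\mu(W)=\int\mu_B(W)\,d\beta(B)=1$ by (P1). Lemma~\ref{lem:W} completes the proof.
\end{proof}

\section{Random reals, relativization, and descending chains}\label{sec:supp}

We prove the three parts of Theorem~\ref{thm:supp}.

\subsection*{How much randomness suffices}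
A set of reals is a \emph{$\Pi^0_n$ class} if it has the form $\{X:\forall x_1\exists x_2\cdots R(X,x_1,\dots,x_n)\}$, with $n$ alternating number quantifiers starting with $\forall$ and a relation $R$ that is decidable with oracle $X$; \emph{$\Sigma^0_n$ classes} start with $\exists$ and are the complements of the $\Pi^0_n$ classes. A real is \emph{weakly 3-random} if it lies in no null $\Pi^0_3$ class. Let $\emptyset^{(j)}$ be the $j$-th iterate of the Turing jump, so that $\emptyset'$ is the halting problem, of degree $\mathbf0'$. A real $X$ is \emph{$n$-random} if $X\notin\bigcap_iO_i$ for every sequence of open sets $O_i$ with $\mu(O_i)\le2^{-i}$ that are unions of cylinders enumerated, uniformly in $i$, with oracle $\emptyset^{(n-1)}$. A degree $\mathbf a$ is \emph{c.e.\ in} $\mathbf b$ if some member of $\mathbf a$ is computably enumerable with a member of $\mathbf b$ as oracle. We use three standard facts. Every 3-random real is weakly 3-random. Chaitin's $\Omega$, the halting probability of a universal prefix-free machine, is 1-random and has degree $\mathbf0'$. Sacks' density theorem, relativized to $\mathbf b$, gives: if $\mathbf a>\mathbf b$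 is c.e.\ in $\mathbf b$, there is $\mathbf c$ with $\mathbf b<\mathbf c<\mathbf a$.

\begin{proof}[Proof of Theorem~\ref{thm:supp}(1)]
The following are $\Pi^0_2$ classes, uniformly in the indices:
\begin{align*}
D_e&=\{X:\forall x\,\exists\ell\ \ |\Psi_e(X{\upharpoonright}\ell)|\ge x\},\\
K_i&=\{X:\forall x\,\exists\ell\ \ X{\upharpoonright}x\subseteq\Psi_i(\Phi(X){\upharpoonright}\ell)\},\\
K'_{e,i}&=\{X:\forall x\,\exists\ell\,\exists v\in2^x\ \ v\subseteq\Psi_e(X{\upharpoonright}\ell)\text{ and }v\subseteq\Psi_i(\Phi(X){\upharpoonright}\ell)\},\\
K''_{e,i}&=\{X:\forall x\,\exists\ell\,\exists u\ \ u\subseteq\Psi_e(X{\upharpoonright}\ell)\text{ and }X{\upharpoonright}x\subseteq\Psi_i(u\oplus\Phi(X){\upharpoonright}|u|)\},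
\end{align*}
where $\oplus$ interleaves two strings of equal length. Membership in $K_i$ means $X=\Psi_i(\Phi(X))$. For $X\in D_e$, membership in $K'_{e,i}$ means $\Psi_e(X)=\Psi_i(\Phi(X))$, and membership in $K''_{e,i}$ means $X=\Psi_i(\Psi_e(X)\oplus\Phi(X))$. So the complement of $W$ is the union of the classes $K_i$ and the classes $D_e\setminus\bigcup_i(K'_{e,i}\cup K''_{e,i})$. The latter are intersections of a $\Pi^0_2$ class with a uniform sequence of $\Sigma^0_2$ classes, hence $\Pi^0_3$. All these classes are $\Pi^0_3$, and they are null because $\mu(W)=1$. A weakly 3-random real avoids each of them, so it lies in $W$, and Lemma~\ref{lem:W} applies.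

For the last statement take $\Omega$. If $\mathbf b<\mathbf0'$, then $\mathbf0'$ is the degree of a computably enumerable set, so it is c.e.\ in $\mathbf b$, and relativized density gives a degree strictly between $\mathbf b$ and $\mathbf0'$. Thus $\mathbf0'$ is a minimal cover of no degree.
\end{proof}

\subsection*{Relativization}

\begin{proof}[Proof of Theorem~\ref{thm:supp}(2)]
Define $\Psi^Z_e(\sigma)$ like $\Psi_e(\sigma)$, but for computations with oracle $X\oplus Z$ in which $Z$ is available in full and the $X$-part is $\sigma$, only positions below $|\sigma|$ being queried. The map $(e,\sigma)\mapsto\Psi^Z_e(\sigma)$ is $Z$-computable and monotone, and the total values of $\Psi^Z_e(X)=\bigcup_\ell\Psi^Z_e(X{\upharpoonright}\ell)$ are exactly the reals computable from $X\oplus Z$. Run Sections~\ref{sec:construction}--\ref{sec:nonatomic} with $\Psi^Z_e$ in place of $\Psi_e$. The measure-theoretic arguments use only monotonicity, so they hold unchanged. Computability of $\sigma\mapsto\Psi_e(\sigma)$ entered in deciding opportunities, which makes the new map $\Phi^Z$ total and $Z$-computable, and in evaluating $f_s(v)$ in Lemma~\ref{lem:atomic}.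 With $B=\Phi^Z(X)$, Lemmas~\ref{lem:atomic} and~\ref{lem:nonatomic} therefore yield $\Psi^Z_e(X)\le_TB\oplus Z$ and $X\le_T\Psi^Z_e(X)\oplus B\oplus Z$ respectively, and Lemma~\ref{lem:atomless} gives $X\not\le_TB\oplus Z$ for $\mu_B$-almost every $X$. The set of $X$ with $X\not\le_TB\oplus Z$ and with one of the two reductions for every total $\Psi^Z_e(X)$ is Borel, so it has measure $1$ by (P1). For $X$ in this set $B\oplus Z<_TX\oplus Z$, and if $B\oplus Z\le_TY\le_TX\oplus Z$, then $Y=\Psi^Z_e(X)$ for some $e$, so $Y\le_TB\oplus Z$, or else $X\le_TY\oplus B\oplus Z\equiv_TY$ and $X\oplus Z\le_TY$.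
\end{proof}

\subsection*{Descending chains}
We cannot simply iterate $\Phi$, since $\Phi(X)$ is distributed according to $\beta$ and not $\mu$, and Theorem~\ref{thm:main} need not apply to it. The remedy is to recode $\Phi(X)$ by the distribution function of $\beta$, which makes it uniformly distributed without changing its degree.

\begin{proof}[Proof of Theorem~\ref{thm:supp}(3)]
\emph{The measure $\beta$ has no atoms.} Suppose $\mu(\Phi^{-1}(B))>0$. By Proposition~\ref{prop:fixed}, almost every $X\in\Phi^{-1}(B)$ satisfies $B<_TX_0\oplus B<_TX\oplus B\equiv_TX$, which contradicts Theorem~\ref{thm:main}.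

\emph{The recoding is uniformly distributed.} Let $<_{\mathrm{lex}}$ be the lexicographic order and $G(B)=\beta\{Y:Y<_{\mathrm{lex}}B\}$. Let $\varrho(B)=\sum_iB(i)2^{-i-1}$; this map is nondecreasing and at most two-to-one. So $\gamma(x)=\beta\{Y:\varrho(Y)\le x\}$ is continuous and nondecreasing on $[0,1]$ with $\gamma(0)=0$ and $\gamma(1)=1$, and $G(B)=\gamma(\varrho(B))$ because $\{Y:Y<_{\mathrm{lex}}B\}$ and $\{Y:\varrho(Y)\le\varrho(B)\}$ differ by at most two points. For $t\in[0,1]$ let $x_t=\max\{x:\gamma(x)\le t\}$. Then $\gamma(x_t)=t$ by continuity, and $\beta\{B:G(B)\le t\}=\beta\{B:\varrho(B)\le x_t\}=t$. So $G_*\beta$ is uniform on $[0,1]$.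

\emph{The recoding preserves the degree.} The set $\Phi^{-1}([\sigma])$ is a union of cells of $\mathcal P_{|\sigma|}$ that can be computed from $\sigma$, so $\beta([\sigma])$ is a dyadic rational computable from $\sigma$. Let $I_\sigma$ be the closed interval of length $\beta([\sigma])$ with left endpoint $\sum\{\beta([\sigma']):|\sigma'|=|\sigma|,\ \sigma'<_{\mathrm{lex}}\sigma\}$. Its endpoints are dyadic and computable from $\sigma$, the intervals $I_\sigma$ with $|\sigma|=n$ have disjoint interiors, and $G(B)\in I_{B\upharpoonright n}$ for all $B$ and $n$. Suppose that $G(B)$ is not dyadic, which holds for $\beta$-almost every $B$. The lengths $\beta([B{\upharpoonright}n])$ tend to $\beta(\{B\})=0$, so $B$ computes $G(B)$ to any precision; since $G(B)$ is not dyadic, each binary digit of $G(B)$ is settled at some precision, and $B$ computes the binary expansion of $G(B)$. Conversely, $G(B)$ is not an endpoint, so $B{\upharpoonright}n$ is the unique $\sigma\in2^n$ with $G(B)$ in the interior of $I_\sigma$, and reading enough digits of $G(B)$ finds it. So $B$ and the binary expansion of $G(B)$ have the same degree.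

\emph{The chain.} Let $\theta(X)$ be the binary expansion of $G(\Phi(X))$, defined when this number is not dyadic. Then $\theta$ is Borel, defined almost everywhere, preserves $\mu$, and satisfies $\theta(X)\equiv_T\Phi(X)$ on its domain. Let $W_0$ be the intersection of $W$ with the domain of $\theta$. Then $\mu(W_0)=1$, so $\mu(\theta^{-n}(W_0))=1$ for all $n$, and $\bigcap_n\theta^{-n}(W_0)$ has measure $1$. For $X$ in this set each $\theta^n(X)$ lies in $W_0$, so by Lemma~\ref{lem:W} its degree is a minimal cover of the degree of $\Phi(\theta^n(X))\equiv_T\theta^{n+1}(X)$.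
\end{proof}

\begin{thebibliography}{1}

\bibitem{BDL}
George Barmpalias, Adam R. Day, and Andrew E. M. Lewis,
\emph{The typical Turing degree},
arXiv:1111.1064 (2011).

\end{thebibliography}
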